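\title{The sharp exponent in the Brunn--Minkowski stability problem for Lorentzian classes}

\begin{abstract}
Let $\Omega$ be a Lorentzian class of dimension $d$ on a compact K\"ahler manifold, and let $\alpha,\beta$ be big nef classes on $\Omega$. We compare the Brunn--Minkowski deficit $B(\alpha,\beta)$ with a quantity $F_\Omega(\alpha,\beta)$ that measures how far $\alpha$ and $\beta$ are from being proportional. The conjectured bound $F_\Omega\le c(d)\sqrt{\sigma B}$, where $\sigma$ is the relative size of the two classes, holds for $d\le 2$, with optimal constant $2\sqrt2$ when $d=2$. It fails for every $d\ge3$, already on a product of projective spaces and with $\sigma=1$. In every dimension $F_\Omega\le C(d)(\sigma B)^{2^{-(d-1)}}$, and for $d\ge2$ this exponent is optimal.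
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $X$ be a compact K\"ahler manifold of dimension $n$ and let $1\le d\le n$. Products of cohomology classes are cup products, and $H^{n,n}(X,\mathbb R)$ is identified with $\mathbb R$ by integration. A class in $H^{1,1}(X,\mathbb R)$ is \emph{nef} if it is a limit of K\"ahler classes. A class $\Omega\in H^{n-d,n-d}(X,\mathbb R)$ is a \emph{Lorentzian class of dimension $d$} if for every finite collection of K\"ahler classes $\omega_1,\dots,\omega_m$ the polynomial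
\[
(x_1,\dots,x_m)\longmapsto (x_1\omega_1+\dots+x_m\omega_m)^d\cdot\Omega
\]
is Lorentzian in the sense of Br\"and\'en and Huh \cite{BH}. The definition is recalled in Section~\ref{sec:prelim}; it says, in effect, that intersection numbers against $\Omega$ are nonnegative and obey a Hodge index theorem.

For a nef class $\alpha$ put $|\alpha|=|\alpha|_\Omega=\alpha^d\cdot\Omega$. This is a volume: if $\Omega$ is the class of a $d$-dimensional submanifold $Y$, then $|\alpha|=\int_Y\alpha^d$. A nef class is \emph{big nef on $\Omega$} if $|\alpha|>0$. Volumes satisfy the Brunn--Minkowski inequality $|\alpha+\beta|^{1/d}\ge|\alpha|^{1/d}+|\beta|^{1/d}$ (property (P3) below), with equality when $\alpha$ and $\beta$ are proportional. For big nef $\alpha,\beta$ define the \emph{Brunn--Minkowski deficit} and the \emph{relative size} by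
\[
B(\alpha,\beta)=\frac{|\alpha+\beta|^{1/d}}{|\alpha|^{1/d}+|\beta|^{1/d}}-1,\qquad
\sigma(\alpha,\beta)=\max\{r,r^{-1}\},\qquad r=\Big(\frac{|\beta|}{|\alpha|}\Big)^{1/d}.
\]
If the deficit is small, are $\alpha$ and $\beta$ nearly proportional? To measure this one needs a substitute for inclusion of sets. For $x,x'\in H^{1,1}(X,\mathbb R)$ write $x\preceq x'$ if
\[
(x'-x)\cdot N_1\cdots N_{d-1}\cdot\Omega\ge0\qquad\text{for all nef classes }N_1,\dots,N_{d-1}.
\]
The class $r\alpha$ has the same volume as $\beta$. Call $\gamma$ \emph{admissible} if it is big nef on $\Omega$ and satisfies $\gamma\preceq r\alpha$ and $\gamma\preceq\beta$, and set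
\[
F_\Omega(\alpha,\beta)=1-\sup_{\gamma\ \text{admissible}}\frac{|\gamma|}{|\beta|}.
\]
Thus $F_\Omega$ is the fraction of the volume that does not fit inside both $r\alpha$ and $\beta$. The following conjecture is posed in \cite{HX}.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $c(d)$, depending only on $d$, such that for every compact K\"ahler manifold $X$, every Lorentzian class $\Omega$ of dimension $d$ on $X$ and all big nef classes $\alpha,\beta$ on $\Omega$,}
\begin{equation}\label{eq:conj}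
F_\Omega(\alpha,\beta)\le c(d)\sqrt{\sigma(\alpha,\beta)B(\alpha,\beta)} .
\end{equation}

The square root is what the simplest computation suggests.

\begin{example}[Boxes]\label{ex:boxes}
Let $X=(\mathbb P^1)^d$ with hyperplane classes $H_1,\dots,H_d$, and let $\Omega=1$. (The definitions make sense for any $\Omega$; we need $\Omega=1$ to be Lorentzian only for $d=2$, and check this in Section~\ref{sec:two}.) The nef classes are the $\sum a_iH_i$ with $a_i\ge0$, and $|\sum a_iH_i|=d!\,a_1\cdots a_d$ is $d!$ times the volume of the box $\prod_i[0,a_i]$. Testing against $\prod_{j\ne i}H_j$ shows that $\preceq$ is the coordinatewise order, that is, inclusion of boxes. Let $\beta=\sum b_iH_i$ and $\alpha=\sum b_ie^{t_i}H_i$ with $b_i>0$ and $\sum t_i=0$, so that $r=\sigma=1$. The best $\gamma$ is the intersection of the two boxes, and $b_i+b_ie^{t_i}=2b_ie^{t_i/2}\cosh(t_i/2)$. Hence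
\[
F_\Omega=1-\exp\Big(-\tfrac12\sum|t_i|\Big),\qquad B=\prod_i\cosh(t_i/2)^{1/d}-1 .
\]
As $t\to0$ we have $F_\Omega\sim\frac12\sum|t_i|$ and $B\sim\frac1{8d}\sum t_i^2$: the quantity $F_\Omega$ is of first order in $\alpha-\beta$, and the deficit is of second order.
\end{example}

The factor $\sigma$ cannot be dropped. Replacing $\beta$ by $\lambda\beta$ does not change $F_\Omega$, whereas $B(\alpha,\lambda\beta)=|\lambda^{-1}\alpha+\beta|^{1/d}/(\lambda^{-1}|\alpha|^{1/d}+|\beta|^{1/d})-1\to0$ as $\lambda\to\infty$.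

\subsection{Results}

\begin{theorem}[Counterexample]\label{thm:A}
Let $d\ge3$ and $X=(\mathbb P^d)^{2d}$. There are constants $\eta_0,C>0$ depending only on $d$ and, for each $0<\eta<\eta_0$, a Lorentzian class $\Omega_\eta$ of dimension $d$ on $X$ and nef classes $\alpha,\beta$, big on $\Omega_\eta$, with
\[
|\alpha|_{\Omega_\eta}=|\beta|_{\Omega_\eta},\qquad \sigma(\alpha,\beta)=1,\qquad F_{\Omega_\eta}(\alpha,\beta)\ge\frac\eta3,\qquad 0<B(\alpha,\beta)\le C\eta^{2^{d-1}} .
\]
Hence $F_{\Omega_\eta}/\sqrt{\sigma B}\ge\frac1{3\sqrt C}\,\eta^{1-2^{d-2}}\to\infty$ as $\eta\to0$, and no constant $c(d)$ as in \eqref{eq:conj} exists.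
\end{theorem}

\begin{theorem}[The general inequality]\label{thm:B}
For every $d\ge1$ there is a constant $C(d)$ such that for all $X$, all Lorentzian classes $\Omega$ of dimension $d$ on $X$ and all $\alpha,\beta$ big nef on $\Omega$,
\[
F_\Omega(\alpha,\beta)\le C(d)\big(\sigma(\alpha,\beta)B(\alpha,\beta)\big)^{2^{-(d-1)}} .
\]
For $d\ge2$ the exponent cannot be replaced by any larger one.
\end{theorem}

\begin{theorem}[Low dimension]\label{thm:C}
If $d=1$, then $F_\Omega=0$. If $d=2$, then $F_\Omega\le2\sqrt{(1+\sigma)B}\le2\sqrt2\sqrt{\sigma B}$. So the conjecture holds with $c(2)=2\sqrt2$, and this constant is optimal.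
\end{theorem}

\subsection{Where the exponent comes from}

Suppose $|\alpha|=|\beta|$ and write $\alpha=K+v$, $\beta=K-v$. To leading order in $v$, the deficit is governed by the single number $v^2\cdot K^{d-2}\cdot\Omega$. The order $\preceq$, on the other hand, tests $v$ against \emph{all} products $N_1\cdots N_{d-1}$ of nef classes. The tool that connects the two is the Hodge index theorem, which through a Cauchy--Schwarz inequality replaces one factor $K$ by an arbitrary nef class at the price of a square root. For $d=2$ there is one factor to replace, and \eqref{eq:conj} results. In general there are $d-1$ factors, which gives the exponent $2^{-(d-1)}$. Theorem~\ref{thm:A} shows that all $d-1$ losses can occur at once.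

After the preliminaries of Sections \ref{sec:prelim} and \ref{sec:reductions} we treat $d\le2$ in Section~\ref{sec:two} and work out by hand, in Section~\ref{sec:three}, how two square roots arise for $d=3$. That computation is the model both for the upper bound (Section~\ref{sec:upper}) and for the counterexample (Section~\ref{sec:counter}).

\section{Lorentzian polynomials and the Hodge index estimate}\label{sec:prelim}

\subsection{Polar forms}

A homogeneous polynomial $f$ of degree $d$ on a real vector space has a unique \emph{polar form}, the symmetric multilinear form $V_f$ with $V_f(x,\dots,x)=f(x)$. We write $x^j$ for an argument repeated $j$ times. In coordinates with basis $e_1,e_2,\dots$,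
\begin{equation}\label{eq:partials}
\partial_{i_1}\cdots\partial_{i_j}f(x)=\frac{d!}{(d-j)!}\,V_f(e_{i_1},\dots,e_{i_j},x^{d-j}).
\end{equation}
In particular each coefficient of $f$ is a positive multiple of a value of $V_f$ at basis vectors. If $f=gh$ with $\deg g=a$, then
\begin{equation}\label{eq:product}
V_f(x_1,\dots,x_d)=\binom da^{-1}\sum_{|T|=a}V_g\big((x_i)_{i\in T}\big)\,V_h\big((x_i)_{i\notin T}\big),
\end{equation}
the sum over $a$-element subsets $T$ of $\{1,\dots,d\}$: the right side is symmetric, multilinear, and equal to $gh$ on the diagonal.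

\subsection{Lorentzian polynomials}

A homogeneous polynomial $f$ of degree $d$ is \emph{strictly Lorentzian} if every monomial of degree $d$ has a positive coefficient in $f$ and, when $d\ge2$, every $(d-2)$-fold partial derivative of $f$ is a nondegenerate quadratic form with exactly one positive eigenvalue. Limits of strictly Lorentzian polynomials are \emph{Lorentzian} \cite[Definition~2.1]{BH}. We use three facts.
\begin{itemize}
\item[(L1)] Lorentzian polynomials have nonnegative coefficients, their partial derivatives are Lorentzian, and a Lorentzian quadratic form has at most one positive eigenvalue. (These follow from the definition by passing to limits.)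
\item[(L2)] If $f$ is Lorentzian and $U$ is a matrix with nonnegative entries, then $f(Ux)$ is Lorentzian \cite[Theorem~2.10]{BH}.
\item[(L3)] A nonzero Lorentzian polynomial is log-concave on the open positive orthant \cite[Theorem~2.30]{BH}.
\end{itemize}
By homogeneity, (L3) makes $f^{1/d}$ superadditive on the orthant: if $f(x)=a^d$ and $f(x')=a'^d$, then $(x+x')/(a+a')$ is a convex combination of $x/a$ and $x'/a'$, where $f=1$, so $f(x+x')\ge(a+a')^d$.

\subsection{Lorentzian classes}

Fix a Lorentzian class $\Omega$ of dimension $d$ and put $V(x_1,\dots,x_d)=x_1\cdots x_d\cdot\Omega$, the polar form of $x\mapsto x^d\cdot\Omega$. The K\"ahler cone is an open convex cone, so K\"ahler classes span $H^{1,1}(X,\mathbb R)$, and the nef classes form a closed convex cone. The upper bounds in this paper use the Lorentzian hypothesis only through the following properties.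
\begin{itemize}
\item[(P1)] \emph{Monotonicity.} $V\ge0$ on nef classes. Hence a value of $V$ at nef classes does not decrease when a nef class is added to an argument, and $x\preceq x+N$ for $N$ nef.
\item[(P2)] \emph{Hodge index.} For $d\ge2$ and nef $M_1,\dots,M_{d-2}$, the form $q(x,x')=V(x,x',M_1,\dots,M_{d-2})$ on $H^{1,1}(X,\mathbb R)$ has at most one positive eigenvalue.
\item[(P3)] \emph{Brunn--Minkowski.} The function $|\cdot|^{1/d}$ is superadditive, hence concave, on the nef cone. Moreover, for $\gamma$ nef and $K$ big nef,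
\begin{equation}\label{eq:firstvar}
V(\gamma,K^{d-1})\ge|\gamma|^{1/d}|K|^{(d-1)/d}.
\end{equation}
\end{itemize}
Nonnegativity, the eigenvalue condition and superadditivity are closed conditions, so it suffices to prove them for K\"ahler classes. For (P1), $d!\,V(\omega_1,\dots,\omega_d)$ is the coefficient of $x_1\cdots x_d$ in a Lorentzian polynomial. For (P2), take a basis $\omega_1,\dots,\omega_h$ of K\"ahler classes and differentiate the Lorentzian polynomial $(\sum x_i\omega_i+\sum t_jM_j)^d\cdot\Omega$ once in each $t_j$. By (L1) the resulting quadratic form has at most one positive eigenvalue, hence so does its restriction to $t=0$, which by \eqref{eq:partials} is a positive multiple of $q$. For (P3), let $f(x_1,x_2)=|x_1\omega_1+x_2\omega_2|$. If $f=0$ there is nothing to prove. Otherwise $f^{1/d}$ is superadditive on the open quadrant, by continuity on the closed one, and $f(1,1)^{1/d}\ge f(1,0)^{1/d}+f(0,1)^{1/d}$ is the claim. A superadditive function that is homogeneous of degree one is concave. Finally, dividing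 $|K+t\gamma|^{1/d}-|K|^{1/d}\ge t|\gamma|^{1/d}$ by $t$ and letting $t\to0^+$ gives $|K|^{1/d-1}V(\gamma,K^{d-1})\ge|\gamma|^{1/d}$, which is \eqref{eq:firstvar}.

Property (P2) enters through one lemma of linear algebra. It bounds the pairing of an arbitrary vector $x$ with $N$ in terms of data that involve $N$ only through $q(N,M)$.

\begin{lemma}[Hodge index estimate]\label{lem:hodge}
Let $q$ be a symmetric bilinear form on a real vector space with at most one positive eigenvalue. Let $q(M,M)>0$, $q(N,N)\ge0$ and $q(N,M)\ge0$. Then for every $x$ we have $q(x,M)^2\ge q(x,x)q(M,M)$ and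
\begin{equation}\label{eq:hodge}
\Big|q(x,N)-\frac{q(x,M)q(N,M)}{q(M,M)}\Big|\le\frac{q(N,M)}{q(M,M)}\sqrt{q(x,M)^2-q(x,x)q(M,M)} .
\end{equation}
If in addition $q(x,x)\ge0$ and $q(x,M)\ge0$, then
\begin{equation}\label{eq:hodge2}
0\le q(x,N)\,q(M,M)\le 2\,q(x,M)\,q(N,M).
\end{equation}
\end{lemma}

\begin{proof}
The form $q$ is negative semidefinite on $M^\perp$, since a vector of $M^\perp$ with positive square would span with $M$ a positive definite plane. Write $x=aM+x'$ and $N=cM+N'$ with $x',N'\in M^\perp$, so that $a=q(x,M)/q(M,M)$ and $c=q(N,M)/q(M,M)\ge0$. Then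
\[
0\le-q(x',x')=a^2q(M,M)-q(x,x),\qquad 0\le-q(N',N')=c^2q(M,M)-q(N,N)\le c^2q(M,M).
\]
The first relation, multiplied by $q(M,M)$, is the first claim. The left side of \eqref{eq:hodge} is $|q(x',N')|$, and the Cauchy--Schwarz inequality for $-q$ on $M^\perp$ bounds it by $c\,\sqrt{q(M,M)}\sqrt{a^2q(M,M)-q(x,x)}$, which is the right side. Under the additional hypotheses the square root in \eqref{eq:hodge} is at most $q(x,M)$, and \eqref{eq:hodge2} follows.
\end{proof}

By (P1) and (P2), the lemma applies to a form $q$ as in (P2) whenever $M,N$ are nef and $q(M,M)>0$.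

\section{Admissible classes and normalization}\label{sec:reductions}

Throughout this section $\Omega$ is a Lorentzian class of dimension $d$ and $\alpha,\beta$ are big nef on $\Omega$. We first check that the supremum defining $F_\Omega$ is taken over a nonempty set. The proof already shows the pattern of replacing nef classes one at a time.

\begin{lemma}\label{lem:nonempty}
The class $\lambda\alpha$ is admissible for all small $\lambda>0$, and every admissible $\gamma$ satisfies $|\gamma|\le|\beta|$. Hence $0\le F_\Omega(\alpha,\beta)<1$.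
\end{lemma}

\begin{proof}
We claim that for all nef $N_1,\dots,N_{d-1}$,
\begin{equation}\label{eq:telescope}
|\beta|\,V(\alpha,N_1,\dots,N_{d-1})\le2^{d-1}V(\alpha,\beta^{d-1})\,V(\beta,N_1,\dots,N_{d-1}).
\end{equation}
For $d=1$ this is an equality. Let $d\ge2$. By continuity we may replace each $N_i$ by $N_i+\rho\beta$ with $\rho>0$. For $1\le i\le d$ put
\[
\mu_i=V(\alpha,\beta^{i-1},N_i,\dots,N_{d-1}),\qquad \nu_i=V(\beta^i,N_i,\dots,N_{d-1}),
\]
so that $\nu_i\ge\rho^{d-i}|\beta|>0$ by (P1). For $i\le d-1$, apply \eqref{eq:hodge2} to $q=V(\cdot,\cdot,\beta^{i-1},N_{i+1},\dots,N_{d-1})$ with $x=\alpha$, $N=N_i$, $M=\beta$. It gives $\mu_i\nu_{i+1}\le2\mu_{i+1}\nu_i$, that is, $\mu_i/\nu_i\le2\mu_{i+1}/\nu_{i+1}$. Hence $\mu_1/\nu_1\le2^{d-1}\mu_d/\nu_d$, which is \eqref{eq:telescope}. So $\lambda\alpha\preceq\beta$ when $2^{d-1}V(\alpha,\beta^{d-1})\lambda\le|\beta|$, and $\lambda\alpha\preceq r\alpha$ when $\lambda\le r$ by (P1).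

If $\gamma$ is nef and $\gamma\preceq\beta$, then $V(\beta-\gamma,\gamma^i,\beta^{d-1-i})\ge0$ for $0\le i\le d-1$, and the sum of these numbers telescopes to $|\beta|-|\gamma|$.
\end{proof}

Next we reduce to classes of volume one. This is the only place where $\sigma$ enters.

\begin{lemma}\label{lem:normalize}
Let $\alpha_0=\alpha/|\alpha|^{1/d}$, $\beta_0=\beta/|\beta|^{1/d}$ and $b=B(\alpha_0,\beta_0)$. Then $F_\Omega(\alpha,\beta)=F_\Omega(\alpha_0,\beta_0)$ and
\begin{equation}\label{eq:normalize}
0\le b\le\tfrac{1+\sigma}2\,B(\alpha,\beta)\le\sigma B(\alpha,\beta),\qquad\sigma=\sigma(\alpha,\beta).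
\end{equation}
\end{lemma}

\begin{proof}
Since $r\alpha=|\beta|^{1/d}\alpha_0$ and $\beta=|\beta|^{1/d}\beta_0$, the map $\gamma\mapsto\gamma/|\beta|^{1/d}$ identifies the admissible classes of the two pairs, which gives the first claim. The function $\varphi(t)=|t\alpha_0+(1-t)\beta_0|^{1/d}$ is concave on $[0,1]$, with $\varphi(0)=\varphi(1)=1$ and $\varphi(\frac12)=1+b\ge1$. Moreover $1+B(\alpha,\beta)=\varphi(t_0)$ for $t_0=|\alpha|^{1/d}/(|\alpha|^{1/d}+|\beta|^{1/d})$, and the distance from $t_0$ to the nearer endpoint of $[0,1]$ is $\tau=1/(1+\sigma)\le\frac12$. The point $t_0$ is the convex combination of that endpoint and $\frac12$ with weights $1-2\tau$ and $2\tau$, so $\varphi(t_0)\ge1+2\tau b$. Thus $b\le B(\alpha,\beta)/2\tau$, and $1+\sigma\le2\sigma$.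
\end{proof}

Finally, an upper bound for $F_\Omega$ follows from a uniform bound on the difference of the two classes. From now on, for a pair $\alpha,\beta$ we write
\[
K=\tfrac12(\alpha+\beta),\qquad v=\tfrac12(\alpha-\beta),\qquad\text{so}\quad\alpha=K+v,\quad\beta=K-v .
\]

\begin{lemma}\label{lem:sandwich}
Let $|\alpha|=|\beta|$ and $h\ge0$. If $|V(v,N_1,\dots,N_{d-1})|\le h\,V(K,N_1,\dots,N_{d-1})$ for all nef $N_1,\dots,N_{d-1}$, then $F_\Omega(\alpha,\beta)\le2dh$.
\end{lemma}

\begin{proof}
If $h\ge\frac12$, use $F_\Omega<1$. Otherwise put $\lambda=\frac{1-h}{1+h}\in(0,1]$. Then $1-\lambda=(1+\lambda)h$, so $\beta-\lambda\alpha=(1-\lambda)K-(1+\lambda)v=(1+\lambda)(hK-v)$, and the hypothesis gives $\lambda\alpha\preceq\beta$. Also $\lambda\alpha\preceq\alpha$ by (P1), and $r=1$. So $\lambda\alpha$ is admissible and $F_\Omega\le1-\lambda^d\le d(1-\lambda)\le2dh$.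
\end{proof}

\section{Dimensions one and two}\label{sec:two}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $d=1$. Then $x\preceq x'$ means $(x'-x)\cdot\Omega\ge0$, and $r\alpha\cdot\Omega=\beta\cdot\Omega$. So $\gamma=\beta$ is admissible, and $F_\Omega=0$ by Lemma~\ref{lem:nonempty}.

Let $d=2$, so that $V$ is itself a bilinear form with at most one positive eigenvalue. By Lemma~\ref{lem:normalize} we compute $F_\Omega$ and $b$ for a pair with $|\alpha|=|\beta|=1$. By \eqref{eq:firstvar}, $V(\alpha,\beta)\ge1$; write $V(\alpha,\beta)=\cosh D$ with $D\ge0$. Then $|\alpha+\beta|=2+2\cosh D=4\cosh^2\frac D2$, so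
\[
b=\cosh\tfrac D2-1=2\sinh^2\tfrac D4 .
\]

To find a large admissible class, note that by the left inequality in \eqref{eq:hodge2} a vector $x$ with $V(x,x)\ge0$ and $V(x,\alpha)\ge0$ pairs nonnegatively with every nef class. The largest $\gamma$ on the ray through $\alpha+\beta$ that this criterion admits is the one for which $\alpha-\gamma$ is isotropic. The vector $x=e^D\alpha-\beta$ satisfies
\[
V(x,x)=e^{2D}-2e^D\cosh D+1=0,\qquad V(x,\alpha)=e^D-\cosh D=\sinh D\ge0 .
\]
By \eqref{eq:hodge2} with $M=\alpha$, we have $V(x,N)\ge0$ for all nef $N$. Exchanging $\alpha$ and $\beta$, the same holds for $x'=e^D\beta-\alpha$. Put $\gamma=(\alpha+\beta)/(1+e^D)$. Then $\alpha-\gamma=x/(1+e^D)$ and $\beta-\gamma=x'/(1+e^D)$, so $\gamma\preceq\alpha$ and $\gamma\preceq\beta$. Since $2+2\cosh D=e^{-D}(1+e^D)^2$, we have $|\gamma|=e^{-D}$. Therefore, using \eqref{eq:normalize} for the original pair,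
\[
F_\Omega\le1-e^{-D}\le D\le4\sinh\tfrac D4=2\sqrt2\,\sqrt b\le2\sqrt{(1+\sigma)B}\le2\sqrt2\sqrt{\sigma B}.
\]

For optimality take $X=\mathbb P^1\times\mathbb P^1$ and $\Omega=1$. The form $(x_1H_1+x_2H_2)^2=2x_1x_2$ is the limit of the strictly Lorentzian forms $\rho x_1^2+2x_1x_2+\rho x_2^2$ as $\rho\to0^+$, and K\"ahler classes are positive combinations of $H_1,H_2$, so $\Omega$ is a Lorentzian class by (L2). Example~\ref{ex:boxes} with $t=(D,-D)$ gives $\sigma=1$, $F_\Omega=1-e^{-D}$ and $B=2\sinh^2\frac D4$. As $D\to0$,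
\begin{equation}\label{eq:sharp2}
F_\Omega\sim D,\qquad B\sim D^2/8,
\end{equation}
so $F_\Omega/\sqrt{\sigma B}\to2\sqrt2$.
\end{proof}

\section{Two square roots in dimension three}\label{sec:three}

Let $d=3$. We isolate the mechanism under simplifying assumptions. Let $\alpha=K+v$, $\beta=K-v$ be big nef and $N_1,N_2$ nef, and suppose
\[
|K|=1,\quad V(v,K,K)=V(v,K,N_1)=V(v,v,v)=0,\quad \tfrac12\le V(K,K,N_1)\le2,\quad V(K,N_1,N_2)\le2 .
\]
Put
\[
\eta=|V(v,N_1,N_2)|,\qquad u=-V(v,v,N_1),\qquad E=-V(v,v,K).
\]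
The first claim of Lemma~\ref{lem:hodge}, for the forms $V(\cdot,\cdot,N_1)$ and $V(\cdot,\cdot,K)$ with $M=K$, gives $u,E\ge0$. We have $|\alpha|=|\beta|=1-3E$, so $E<\frac13$ and $B=(1-3E)^{-1/3}-1\ge E$. The number $\eta$ is of the kind that Lemma~\ref{lem:sandwich} asks us to bound. How large can it be in terms of $E$?

\emph{First square root.} Apply \eqref{eq:hodge} to $q=V(\cdot,\cdot,N_1)$ with $x=v$, $M=K$, $N=N_2$. Here $q(v,K)=0$, $q(v,v)=-u$, $q(K,K)\ge\frac12$ and $q(N_2,K)\le2$, so $\eta\le2\sqrt{2u}$.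

\emph{Second square root.} It remains to bound $u$, in which $v$ occurs twice. The form $V(\cdot,\cdot,K)$ does not see $u$, since it pairs $v$ and $N_1$ to zero. But $K+v=\alpha$ is also nef, and for $q=V(\cdot,\cdot,\alpha)$ we find
\[
q(v,N_1)=-u,\qquad q(v,K)=q(v,v)=-E,\qquad q(K,K)=1,\qquad q(N_1,K)\le2 .
\]
By \eqref{eq:hodge} with $x=v$, $M=K$, $N=N_1$, and since $E<\frac13$,
\[
u\le2\big(E+\sqrt{E^2+E}\big)\le2\big(\sqrt{E/3}+\sqrt{4E/3}\big)=2\sqrt{3E}.
\]
Together, $\eta^4\le64u^2\le768E\le768B$. The lesson for the upper bound is that the quantity with two copies of $v$ is reached by moving $K$ along the segment from $\beta$ to $\alpha$.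

Now read the chain backwards, with $u\approx\eta^2$ and $E\approx\eta^4$. Take a space with basis $K,v,N_1,\dots,N_4$ and prescribe a trilinear form with
\[
V(v,N_1,N_2)=\eta,\quad V(v,N_3,N_4)=-\eta,\quad V(v,v,N_j)=-A_0\eta^2,\quad V(v,v,K)=-A_1\eta^4,
\]
all other values at basis vectors involving $v$ being zero. Suppose that the forms $q_g=V(\cdot,\cdot,g)$, for $g$ among $\alpha,\beta,N_1,\dots,N_4$, satisfy $q_g(\pi,\pi)\le-c_0|y|^2$ for $\pi=\sum y_j(N_j-K)$. Do they remain negative definite when the direction $v$ is added? With $s=\sum y_j$, expansion gives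
\[
q_{N_1}(v,\pi)=\eta y_2,\quad q_{N_1}(v,v)=-A_0\eta^2;\qquad
q_\alpha(v,\pi)=-s\,(A_0\eta^2-A_1\eta^4),\quad q_\alpha(v,v)=-A_1\eta^4 .
\]
In both forms the diagonal entry has the order of the square of the off-diagonal entry. The condition $q(v,\pi)^2<q(v,v)q(\pi,\pi)$ holds for $q_{N_1}$ if $c_0A_0>1$, and, since $s^2\le4|y|^2$, for $q_\alpha$ if $c_0A_1>4A_0^2$ and $A_1\eta^2\le A_0$. The other $N_j$ give $\pm\eta y_{j'}$ in place of $\eta y_2$, and $\beta$ changes the sign of $q_\alpha(v,\pi)$. So the Hodge index theorem does not obstruct the scales $\eta,\eta^2,\eta^4$. Section~\ref{sec:counter} turns this into an example.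

\section{The upper bound}\label{sec:upper}

We prove the inequality of Theorem~\ref{thm:B}. For $d=1$ it follows from Theorem~\ref{thm:C}, so let $d\ge2$. By Lemma~\ref{lem:normalize} it suffices to show that $F_\Omega(\alpha,\beta)\le C(d)\,b^{2^{-(d-1)}}$ when $|\alpha|=|\beta|=1$ and $b=B(\alpha,\beta)$. As $F_\Omega<1$, we may assume $b\le1$, provided $C(d)\ge1$.

Let $M_t=K+tv$. It is nef for $|t|\le1$, with $M_1=\alpha$ and $M_{-1}=\beta$, and $|K|=(1+b)^d\ge1$. For $|t|\le\frac12$ the classes $M_t-\frac12K=\frac12M_{2t}$ and $\frac32K-M_t=\frac12M_{-2t}$ are nef. So by (P1), replacing $M_t$ by $K$ in a value of $V$ at nef classes changes it by a bounded factor: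
\begin{equation}\label{eq:compare}
2^{-i}\,V(K^i,N_1,\dots,N_{d-i})\le V(M_t^i,N_1,\dots,N_{d-i})\le(\tfrac32)^i\,V(K^i,N_1,\dots,N_{d-i}).
\end{equation}

We pass from $K^{d-1}$ to $N_1\cdots N_{d-1}$ one factor at a time. Each step uses Lemma~\ref{lem:hodge} with $x=v$ and so needs a bound for $q(v,v)$. As in Section~\ref{sec:three}, this comes from moving along the segment: $q(v,v)$ is the $t$-derivative of the quantity bounded in the previous step. The induction therefore carries an estimate for all $|t|\le\frac12$, and we differentiate it by Markov's inequality: a real polynomial $\phi$ of degree at most $e$ satisfies $\max|\phi'|\le2e^2\max|\phi|$, both maxima over $[-\frac12,\frac12]$. Only the existence of a constant depending on $e$ matters, and that holds because $\phi\mapsto\phi'$ is a linear map on a finite-dimensional normed space.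

\begin{proposition}\label{prop:chain}
For $0\le j\le d-1$ there is a constant $C_j\ge1$ depending only on $d$ such that for all nef $N_1,\dots,N_j$ and all $|t|\le\frac12$,
\begin{equation}\label{eq:chain}
|V(v,M_t^{d-1-j},N_1,\dots,N_j)|\le C_j\,b^{2^{-j}}\,V(K^{d-j},N_1,\dots,N_j).
\end{equation}
\end{proposition}

\begin{proof}
\emph{The case $j=0$.} The function $\psi(t)=|M_t|^{1/d}$ is concave on $[-1,1]$ with $\psi(\pm1)=1$ and $\psi(0)=1+b$. Concavity gives $\psi\ge1$. For $0\le t\le1$, writing $0=\frac t{1+t}\cdot(-1)+\frac1{1+t}\cdot t$ gives $1+b\ge\frac{t+\psi(t)}{1+t}$, so $\psi(t)\le1+(1+t)b\le1+2b$; for $t\le0$ use the endpoint $1$ instead. For $|t|\le\frac12$, concavity then gives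
\[
-4b\le\frac{\psi(1)-\psi(t)}{1-t}\le\psi'(t)\le\frac{\psi(t)-\psi(-1)}{1+t}\le4b .
\]
Differentiating $\psi^d=|M_t|$ yields $V(v,M_t^{d-1})=\psi^{d-1}\psi'$. Since $\psi\le3$ and $|K|\ge1$, \eqref{eq:chain} holds with $C_0=4\cdot3^{d-1}$.

\emph{From $j$ to $j+1$, for $j\le d-2$.} Let $N_1,\dots,N_{j+1}$ be nef. The inequality to be proved is continuous in the $N_i$, so we may replace $N_i$ by $N_i+\rho K$ with $\rho>0$. Then $W:=V(K^{d-j},N_1,\dots,N_j)\ge\rho^j|K|>0$. Put $h=C_jb^{2^{-j}}$ and $e=d-1-j\ge1$. The polynomial $\phi(t)=V(v,M_t^{e},N_1,\dots,N_j)$ has degree at most $e$, and $|\phi|\le hW$ on $[-\frac12,\frac12]$ by the inductive hypothesis. Its derivative is $\phi'(t)=e\,V(v,v,M_t^{e-1},N_1,\dots,N_j)$, and $|\phi'|\le2e^2hW$. Fix $|t|\le\frac12$, write $M=M_t$ and $N=N_{j+1}$, and let $q=V(\cdot,\cdot,M^{e-1},N_1,\dots,N_j)$. Then, using \eqref{eq:compare} for the last bound,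
\[
|q(v,M)|\le hW,\qquad|q(v,v)|\le2dhW,\qquad q(M,M)\ge2^{-d}W>0 .
\]
Put $a=q(v,M)/q(M,M)$, so $|a|\le2^dh$. By \eqref{eq:hodge} and $\sqrt{\xi+\xi'}\le\sqrt\xi+\sqrt{\xi'}$,
\[
|q(v,N)|\le q(N,M)\Big[|a|+\sqrt{a^2+\frac{|q(v,v)|}{q(M,M)}}\,\Big]\le q(N,M)\Big[2^{d+1}h+\sqrt{2^{d+1}d\,h}\Big].
\]
Here $q(v,N)=V(v,M_t^{d-2-j},N_1,\dots,N_{j+1})$ is the quantity in \eqref{eq:chain} for $j+1$, and \eqref{eq:compare} gives
\[
q(N,M)=V(M_t^{d-1-j},N_1,\dots,N_{j+1})\le(\tfrac32)^d\,V(K^{d-1-j},N_1,\dots,N_{j+1}).
\]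
Since $b\le1$, we have $h\le C_jb^{2^{-(j+1)}}$, and $\sqrt h=\sqrt{C_j}\,b^{2^{-(j+1)}}$. So \eqref{eq:chain} holds for $j+1$ with $C_{j+1}=(\frac32)^d\big[2^{d+1}C_j+\sqrt{2^{d+1}d\,C_j}\big]$.
\end{proof}

For $j=d-1$, \eqref{eq:chain} is the hypothesis of Lemma~\ref{lem:sandwich} with $h=C_{d-1}b^{2^{-(d-1)}}$. Hence $F_\Omega\le C(d)\,b^{2^{-(d-1)}}$ with $C(d)=2d\,C_{d-1}$, and \eqref{eq:normalize} completes the proof of the inequality in Theorem~\ref{thm:B}. The optimality of the exponent is proved at the end of Section~\ref{sec:counter}.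

\section{The counterexample}\label{sec:counter}

Fix $d\ge3$ and put $m=d-1\ge2$.

\subsection{From polynomials to classes}

Let $X=(\mathbb P^d)^{2d}$, of dimension $n=2d^2$, with hyperplane classes $H_1,\dots,H_{2d}$ pulled back from the factors. The K\"ahler cone is the open positive orthant in the $H_i$: positive combinations are represented by products of Fubini--Study metrics, and a K\"ahler class has positive degree on a line in each factor. The nef cone is the closed orthant. On $X$, every polynomial is a volume polynomial.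

\begin{lemma}\label{lem:realize}
For every homogeneous polynomial $f$ of degree $d$ in $2d$ variables there is a unique $\Omega\in H^{n-d,n-d}(X,\mathbb R)$ with $(\sum x_iH_i)^d\cdot\Omega=f(x)$. If $f$ is Lorentzian, then $\Omega$ is a Lorentzian class of dimension $d$.
\end{lemma}

\begin{proof}
The cohomology ring of $X$ is generated by the $H_i$ with the relations $H_i^{d+1}=0$ only. So the monomials of degree $d$ in the $H_i$ form a basis of $H^{2d}(X,\mathbb R)=H^{d,d}(X,\mathbb R)$, and by Poincar\'e duality their pairings with $\Omega$ can be prescribed in exactly one way. If $\omega_j=\sum_iU_{ij}H_i$ are K\"ahler, then $U_{ij}>0$ and $(\sum x_j\omega_j)^d\cdot\Omega=f(Ux)$ is Lorentzian by (L2).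
\end{proof}

Rename the $2d=2m+2$ classes $H_i$ as $\alpha,\beta,N_1,\dots,N_{2m}$; we call them the \emph{generators}. With $K,v$ as before, a class is written $kK+wv+\sum y_jN_j$, and we regard $k,w,y_j$ as linear functionals. Put
\[
s=\sum_jy_j,\qquad \ell=k+s,\qquad \pi_j=N_j-K .
\]
Then $\ell=1$ on $K$ and on every generator, and $v,\pi_1,\dots,\pi_{2m}$ is a basis of the hyperplane $\ker\ell$. Let $I=\{1,\dots,m\}$ and $I'=\{m+1,\dots,2m\}$, and let $N_I$ denote the list $(N_i)_{i\in I}$, which fills $d-1$ arguments; similarly $N_{I'}$.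

\subsection{How to bound $F_\Omega$ from below}\label{sub:strategy}

An admissible $\gamma$ is an arbitrary nef class below $\alpha$ and $\beta$, not necessarily in their span, and we must bound its volume. Suppose that $V(v,N_I)=\eta$, $V(v,N_{I'})=-\eta$ and $V(K,N_I)=V(K,N_{I'})=\theta$. Testing $\gamma\preceq\beta$ against $N_I$ and $\gamma\preceq\alpha$ against $N_{I'}$ shows that
\[
\Phi(x)=\tfrac12\big(V(x,N_I)+V(x,N_{I'})\big)
\]
satisfies $\Phi(\gamma)\le\theta-\eta=\Phi(K)-\eta$. On the other hand, \eqref{eq:firstvar} bounds $|\gamma|$ by means of a different functional, $V(\cdot,K^{d-1})$. We shall arrange that the two functionals are proportional. So $f$ consists of a background part $f_0$, independent of $w$, that provides this proportionality together with uniform negative definiteness on the span of the $\pi_j$, and of small terms $f_1,f_2$ that carry the scales $\eta,\eta^2,\eta^4,\dots$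

\subsection{The background form}

For $f_0=\ell^d$ both functionals equal $\ell$, but the quadratic forms have rank one. The natural repair is $\ell^d-\varepsilon\ell^{d-2}Q(y)$ with $Q$ positive definite. It keeps $V(\cdot,K^{d-1})=\ell$, so proportionality requires $\Phi(\pi_j)=0$. But \eqref{eq:product} gives $\Phi(\pi_j)=-\frac\varepsilon2\binom d2^{-1}Q(e_j,\mathbf 1)$ with $\mathbf 1=(1,\dots,1)$, and the sum of the $Q(e_j,\mathbf 1)$ over $j$ is $Q(\mathbf 1,\mathbf 1)>0$. A quadratic perturbation alone therefore never works. We add a cubic term of size $\kappa$, available because $d\ge3$. It shifts $\Phi(\pi_j)$ by an amount of order $\kappa$, while positivity of order $\kappa^2$ of $Q$ in the direction $\mathbf 1$ suffices to keep the forms definite; for a suitable small $\kappa$ the two effects on $\Phi$ cancel.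

Let $z=y-\frac s{2m}\mathbf 1\in\mathbb R^{2m}$ be the projection of $y$ orthogonal to $\mathbf 1$, so $|y|^2=|z|^2+\frac{s^2}{2m}$. The vectors $z_i=z(N_i)=e_i-\frac1{2m}\mathbf 1$ satisfy
\begin{equation}\label{eq:simplex}
|z_i|<1,\qquad\sum_{i=1}^{2m}z_i=0,\qquad\langle z_i,z_{i'}\rangle=-\tfrac1{2m}\quad(i\ne i').
\end{equation}
Put $\kappa=\frac1{8m}$, $\delta=2\kappa^2$, $Q=|z|^2+\delta s^2$, $R=s|z|^2$ and
\[
f_0=\ell^d-\varepsilon\big[\ell^{d-2}Q+\kappa\,\ell^{d-3}R\big].
\]
Denote the polar forms of $Q$ and $R$ by the same letters. Then $Q(x,x')=\langle z(x),z(x')\rangle+\delta s(x)s(x')$, and $3R(x_1,x_2,x_3)$ is the sum of $s(x_1)\langle z(x_2),z(x_3)\rangle$ and the two terms obtained by cyclic permutation. By \eqref{eq:product} the polar form $V_0$ of $f_0$ is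
\begin{equation}\label{eq:V0}
V_0(x_1,\dots,x_d)=\prod_i\ell(x_i)-\varepsilon\Big[\tbinom d2^{-1}\sum_{|T|=2}Q(x_T)\prod_{i\notin T}\ell(x_i)+\kappa\tbinom d3^{-1}\sum_{|T|=3}R(x_T)\prod_{i\notin T}\ell(x_i)\Big],
\end{equation}
where $x_T=(x_i)_{i\in T}$. Let $G=\{K,N_1,\dots,N_{2m}\}$.

\begin{lemma}\label{lem:background}
There is $\varepsilon>0$ depending only on $d$ such that, with $c_0=\varepsilon/(96\,d\,m^2)$:
\begin{itemize}
\item[(a)] $V_0(x,K^{d-1})=\ell(x)$ for all $x$, and all values of $V_0$ at elements of $G$ lie in $[\frac12,\frac32]$;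
\item[(b)] $V_0(g_1,\dots,g_{d-2},\pi,\pi)\le-2c_0|y|^2$ for all $g_r\in G$ and $\pi=\sum y_j\pi_j$;
\item[(c)] $V_0(K,N_I)=V_0(K,N_{I'})=:\theta$, and $\frac12\big(V_0(x,N_I)+V_0(x,N_{I'})\big)=\theta\,\ell(x)$ for all $x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $y(K)=0$, the forms $Q$ and $R$ vanish when an argument is $K$, and every $T$ in \eqref{eq:V0} has at least two elements. This gives the first claim. At elements of $G$ the first term of \eqref{eq:V0} is $1$ and the bracket takes finitely many values, so the second claim holds for small $\varepsilon$.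

(b) We have $y(\pi)=y$, $\ell(\pi)=0$ and $\ell(g_r)=1$; write $s=s(\pi)$, $z=z(\pi)$. Only subsets $T$ containing both positions of $\pi$ contribute to \eqref{eq:V0}: one with two elements, and $d-2$ with three. Let $\bar g$ be the average of the $g_r$. Then $s(\bar g)\ge0$, and $|z(\bar g)|\le1$ because $z(\bar g)$ is an average of vectors $z_i$ and $0$. We have
\[
\sum_rR(g_r,\pi,\pi)=\tfrac{d-2}3\big(s(\bar g)|z|^2+2s\langle z(\bar g),z\rangle\big),\qquad \tbinom d3^{-1}\tfrac{d-2}3=\tbinom d2^{-1}=\tfrac2{dm},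
\]
and therefore
\[
V_0(g_1,\dots,g_{d-2},\pi,\pi)=-\tfrac{2\varepsilon}{dm}\Big[|z|^2\big(1+\kappa s(\bar g)\big)+2\kappa s\langle z(\bar g),z\rangle+2\kappa^2s^2\Big].
\]
With $\xi=|z|$ and $\xi'=\kappa|s|$ the bracket is at least $\xi^2-2\xi\xi'+2\xi'^2$. This is at least $\frac13(\xi^2+\xi'^2)$, because three times the difference is $2(\xi-\frac32\xi')^2+\frac12\xi'^2$. As $2m\kappa^2=\frac1{32m}<1$, we have $|z|^2+\kappa^2s^2\ge\frac1{32m}|y|^2$. So the bracket is at least $|y|^2/96m$, which is (b).

(c) The first claim holds because $f_0$ is symmetric in $y_1,\dots,y_{2m}$. Both sides of the identity equal $\theta$ at $x=K$ and vanish at $x=v$, since $\ell,s,z$ vanish on $v$. It remains to show that the left side vanishes at $x=\pi_j$. Here $\ell(\pi_j)=0$, $s(\pi_j)=1$, $z(\pi_j)=z_j$, and only subsets $T$ containing the position of $\pi_j$ contribute: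
\[
V_0(\pi_j,N_I)=-\varepsilon\Big[\tbinom d2^{-1}\sum_{i\in I}\big(\langle z_i,z_j\rangle+\delta\big)+\tfrac\kappa3\tbinom d3^{-1}\sum_{\{i,i'\}\subset I}\big(\langle z_i,z_{i'}\rangle+\langle z_i,z_j\rangle+\langle z_{i'},z_j\rangle\big)\Big],
\]
and the same formula holds with $I'$ in place of $I$. Average the two. Each index lies in $m-1$ pairs, so the terms containing $z_j$ add up to a multiple of $\langle\sum_{i=1}^{2m}z_i,z_j\rangle=0$. By \eqref{eq:simplex} the remaining cubic terms give $-\binom m2\frac1{2m}=-\frac{d-2}4$. Using $\binom d3^{-1}\frac{d-2}3=\frac2{dm}$ again, the average equals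
\[
-\tfrac{2\varepsilon}{dm}\Big[m\delta-\tfrac\kappa4\Big]=0,
\]
because $m\delta=2m\kappa^2=\frac\kappa4$.
\end{proof}

\subsection{The direction $v$}

Fix $\varepsilon$ and $c_0$ as in Lemma~\ref{lem:background}, and define successively
\[
A_0=2/c_0,\qquad A_\mu=4md^2A_{\mu-1}^2/c_0\quad(1\le\mu\le d-2).
\]
For $0<\eta\le1$ let $f=f_0+f_1+f_2$, where
\[
f_1=d!\,\eta\,w\Big(\prod_{i\in I}y_i-\prod_{i\in I'}y_i\Big),\qquad
f_2=-\binom d2w^2\sum_{j=0}^{d-2}\binom{d-2}jA_j\,\eta^{2^{j+1}}k^js^{d-2-j}.
\]
Let $\Omega_\eta$ be the class given by Lemma~\ref{lem:realize}; its form is $V=V_0+V_1+V_2$, with $V_i$ the polar form of $f_i$. The numerical factors are chosen so that the polar forms take simple values. For $d=3$ we get $f_1=6\eta w(y_1y_2-y_3y_4)$ and $f_2=-3w^2(A_0\eta^2s+A_1\eta^4k)$, which produce the values prescribed in Section~\ref{sec:three}.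

\begin{lemma}\label{lem:values}
Let $x_1,\dots,x_d$ be elements of the basis $G\cup\{v\}$.
\begin{itemize}
\item[(a)] $V_0(x_1,\dots,x_d)=0$ if some $x_i$ equals $v$.
\item[(b)] $V_1(x_1,\dots,x_d)$ equals $\eta$ if the list is a rearrangement of $(v,N_I)$, equals $-\eta$ if it is a rearrangement of $(v,N_{I'})$, and is $0$ otherwise.
\item[(c)] $V_2(x_1,\dots,x_d)=-A_j\eta^{2^{j+1}}$ if exactly two of the $x_i$ equal $v$ and exactly $j$ equal $K$, and $V_2(x_1,\dots,x_d)=0$ if the number of $x_i$ equal to $v$ is not two.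
\end{itemize}
\end{lemma}

\begin{proof}
Apply \eqref{eq:partials} with $j=d$ in the coordinates $k,w,y$. The polynomial $f_0$ does not involve $w$, which gives (a); $f_1$ consists of two squarefree monomials, which gives (b); every monomial of $f_2$ has degree two in $w$, which gives the vanishing in (c). If exactly two arguments are $v$, then \eqref{eq:product} with $g=w^2$ leaves one subset $T$ and cancels $\binom d2$. On the remaining arguments $(k,s)$ equals $(1,0)$ at $K$ and $(0,1)$ at each $N_i$. So by \eqref{eq:product} the polar form of $k^{j'}s^{d-2-j'}$ takes the value $\binom{d-2}j^{-1}$ if $j'=j$ and $0$ otherwise.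
\end{proof}

\begin{proposition}\label{prop:lorentz}
There is $\eta_1\in(0,1]$ depending only on $d$ such that for $0<\eta<\eta_1$ the polynomial $f$ is strictly Lorentzian in the coordinates dual to the generators. Hence $\Omega_\eta$ is a Lorentzian class.
\end{proposition}

\begin{proof}
Every generator is $g=\bar g+\tau v$ with $\bar g\in G$, where $\tau=\pm1$ if $\bar g=K$ and $\tau=0$ otherwise. The coefficients of $f_1+f_2$ are bounded by a constant times $\eta$ for $\eta\le1$. So there is $C'$ depending only on $d$ such that $V_1+V_2$ is at most $C'\eta$ in absolute value at generators, and at most $C'\eta|y|^2$ in absolute value at $(g_1,\dots,g_{d-2},\pi,\pi)$ with $g_r$ generators and $\pi=\sum y_j\pi_j$. Choose $\eta_1\le1$ so that for $\eta<\eta_1$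
\begin{equation}\label{eq:small}
C'\eta<\min(\tfrac12,c_0),\qquad A_\mu\eta^{2^\mu}\le A_{\mu-1}\quad(1\le\mu\le d-2).
\end{equation}

\emph{Coefficients.} By Lemmas \ref{lem:values}(a) and \ref{lem:background}(a), $V_0(g_1,\dots,g_d)=V_0(\bar g_1,\dots,\bar g_d)\ge\frac12$. So $V>0$ at generators, and all coefficients of $f$ are positive.

\emph{Signature.} Let $g_r=\bar g_r+\tau_rv$ $(1\le r\le d-2)$ be generators and $q=V(g_1,\dots,g_{d-2},\cdot,\cdot)$. By \eqref{eq:partials} we must show that $q$ has signature $(+,-,\dots,-)$. Since $q(\alpha,\alpha)>0$, it suffices to show that $q$ is negative definite on the hyperplane $\ker\ell$, whose elements are $\pi+tv$. Let $\mu$ be the number of $r$ with $\bar g_r=K$. We compute the three entries of $q(\pi+tv,\pi+tv)=q(\pi,\pi)+2t\,q(v,\pi)+t^2q(v,v)$ by expanding in the basis $G\cup\{v\}$.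

First, $q(\pi,\pi)\le-2c_0|y|^2+C'\eta|y|^2\le-c_0|y|^2$ by Lemma~\ref{lem:background}(b) and \eqref{eq:small}.

Second, in $q(v,v)$ every term has at least two arguments $v$. So $V_0$ and $V_1$ contribute nothing, and $V_2$ contributes only the term with exactly two:
\[
q(v,v)=V_2(\bar g_1,\dots,\bar g_{d-2},v,v)=-A_\mu\eta^{2^{\mu+1}}<0 .
\]

Third, consider $q(v,\pi)$ with $\pi=\sum y_jN_j-sK$; again $V_0$ contributes nothing. Suppose $\mu=0$. Then $v$ occurs once in every term and $V_2$ contributes nothing. The list $g_1,\dots,g_{d-2}$ is nonempty, so at most one $N_j$ completes it to a rearrangement of $N_I$ or $N_{I'}$. By Lemma~\ref{lem:values}(b), $|q(v,\pi)|\le\eta|y|$, and so $q(v,\pi)^2\le\eta^2|y|^2=\frac12c_0A_0\eta^2|y|^2$. Suppose $\mu\ge1$. Some $g_r$ equals $K\pm v$, so every term contains $K$ or a second $v$, and $V_1$ contributes nothing. The terms of $V_2$ with exactly two arguments $v$ take the second one from some $g_r$ with $\tau_r\neq0$; the other $\bar g_{r'}$ then include $\mu-1$ copies of $K$.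 Hence
\[
q(v,\pi)=\sum_r\tau_r\,V_2\big(v,v,(\bar g_{r'})_{r'\ne r},\pi\big)=\Big(\sum_r\tau_r\Big)\,s\,\big(-A_{\mu-1}\eta^{2^\mu}+A_\mu\eta^{2^{\mu+1}}\big).
\]
By \eqref{eq:small} the last factor has absolute value at most $A_{\mu-1}\eta^{2^\mu}$. Also $|\sum\tau_r|\le d$ and $s^2\le2m|y|^2$. So
\[
q(v,\pi)^2\le2md^2A_{\mu-1}^2\eta^{2^{\mu+1}}|y|^2=\tfrac12c_0A_\mu\eta^{2^{\mu+1}}|y|^2 .
\]

In both cases $q(v,\pi)^2\le\frac12q(v,v)q(\pi,\pi)$, with $q(v,v)<0$ and $q(\pi,\pi)<0$ for $\pi\ne0$. So $q$ is negative definite on $\ker\ell$. The last assertion is Lemma~\ref{lem:realize}.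
\end{proof}

The proof shows why the exponents double: the value $A_{\mu-1}\eta^{2^\mu}$, needed on the diagonal of the forms with $\mu-1$ arguments from $\{\alpha,\beta\}$, reappears off the diagonal in the forms with $\mu$ such arguments, where the diagonal must dominate its square. The volumes of $\alpha$ and $\beta$ see only the last term of the chain.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put $E=\binom d2A_{d-2}\,\eta^{2^{d-1}}$. Since $2^{d-1}>1$, there is $\eta_0\in(0,\eta_1]$ depending only on $d$ with $E\le\min(\frac12,\frac\eta3)$ for $0<\eta<\eta_0$. Fix such an $\eta$.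

\emph{The deficit.} At $\alpha$ and $\beta$ the coordinates are $k=1$, $w=\pm1$, $y=0$. So $f_0=1$, $f_1=0$, and only the term $j=d-2$ of $f_2$ survives: $|\alpha|=|\beta|=1-E>0$. At $K$ we get $|K|=1$, so $|\alpha+\beta|=2^d$. Thus $\alpha,\beta$ are big nef, $r=\sigma=1$, and
\[
0<B=(1-E)^{-1/d}-1\le\frac E{1-E}\le2E=C\eta^{2^{d-1}},\qquad C=d(d-1)A_{d-2}.
\]

\emph{The two functionals.} For $x$ in the basis $G\cup\{v\}$, Lemma~\ref{lem:values} shows that $V_1$ and $V_2$ vanish at $(x,K^{d-1})$, that $V_2$ vanishes at $(x,N_I)$ and $(x,N_{I'})$, and that $V_1(x,N_I)+V_1(x,N_{I'})=0$. With Lemma~\ref{lem:background}(a),(c) this gives, for all classes $x$,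
\[
V(x,K^{d-1})=\ell(x),\qquad\Phi(x)=\theta\,\ell(x),\qquad\theta\in[\tfrac12,\tfrac32].
\]
Moreover $V(K,N_I)=V(K,N_{I'})=\theta$, $V(v,N_I)=\eta$ and $V(v,N_{I'})=-\eta$.

\emph{The lower bound for $F$.} Admissible classes exist by Lemma~\ref{lem:nonempty}; let $\gamma$ be one. From $\gamma\preceq\beta$ and $\gamma\preceq\alpha$ we get
\[
V(\gamma,N_I)\le V(K-v,N_I)=\theta-\eta,\qquad V(\gamma,N_{I'})\le V(K+v,N_{I'})=\theta-\eta .
\]
So $\Phi(\gamma)\le\theta-\eta$ and $V(\gamma,K^{d-1})=\Phi(\gamma)/\theta\le1-\eta/\theta\le1-\frac{2\eta}3$. By \eqref{eq:firstvar} and $|K|=1$, we have $|\gamma|^{1/d}\le1-\frac{2\eta}3\le1$, hence $|\gamma|\le1-\frac{2\eta}3$. Since $(1-\frac\eta3)(1-E)\ge1-\frac\eta3-E\ge1-\frac{2\eta}3$,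
\[
\frac{|\gamma|}{|\beta|}\le\frac{1-2\eta/3}{1-E}\le1-\frac\eta3 .
\]
Therefore $F_{\Omega_\eta}(\alpha,\beta)\ge\frac\eta3$. Dividing by $\sqrt{\sigma B}\le\sqrt C\,\eta^{2^{d-2}}$ gives the last assertion, and $1-2^{d-2}<0$ because $d\ge3$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Let $d\ge2$ and $t>2^{-(d-1)}$; we show that $F_\Omega/(\sigma B)^t$ is unbounded. For $d\ge3$, the family of Theorem~\ref{thm:A} has $F_{\Omega_\eta}\ge\frac\eta3$ and $(\sigma B)^t\le C^t\eta^{t2^{d-1}}=o(\eta)$. For $d=2$, the family in \eqref{eq:sharp2} has $\sigma=1$, $F_\Omega\sim D$ and $B^t\sim8^{-t}D^{2t}=o(D)$.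
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Br\"and\'en and Huh, \emph{Lorentzian polynomials}, Ann. of Math. (2020).

\bibitem{HX}
Jiajun Hu and Jian Xiao, \emph{Positivity in the shadow of Hodge index theorem}, arXiv:2505.06626 (2025).

\end{thebibliography}
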